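# Measures that appear at exactly stage $\alpha$ of a sequential closure

## 1. A tree, a family of codes, and a compact space of triples

These notes turn on one compact space, whose points are triples $(x,t,A)$: a point $x$ of the Cantor space, a node $t$ of a well-founded tree, and a set $A$ of "codes", where a code $s$ may belong to $A$ only if it permits the pair $(x,t)$. We build it first and then say what it is for.

Throughout, "compact" means compact Hausdorff, "zero-dimensional" means having a base of clopen sets, $\mathfrak c=2^{\aleph_0}$, and $X=\{0,1\}^\omega$ carries the metric $d(x,y)=2^{-\min\{i:\,x(i)\neq y(i)\}}$ for $x\ne y$. In this metric an open ball of radius $2^{-m}$ is the set of all $x$ with a prescribed beginning of length $m+1$, hence it is clopen. Let $\lambda$ be the fair-coin measure on $X$. A measure is always a Radon probability measure, and $\varphi(\mu)$ denotes the image of $\mu$ under the map $\varphi$.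

**Definition 1 (the trees $T_\rho$).** For $\rho<\omega_1$ define $T_\rho\subseteq\omega^{<\omega}$ by recursion. $T_0$ consists of the empty sequence only. For $\rho\ge 1$,
$$T_\rho=\{\text{empty sequence}\}\cup\bigcup_{n}n^\frown T_{\rho_n},$$
where $\rho_n=\delta$ for all $n$ if $\rho=\delta+1$, and $\rho_0<\rho_1<\cdots$ is a fixed sequence with supremum $\rho$ if $\rho$ is a limit.

So $T_1$ is a root with infinitely many leaves $\langle n\rangle$, and $T_2$ is the set of all sequences of length at most $2$. With the choice $\rho_n=n$, the tree $T_\omega$ carries a copy of $T_n$ above $\langle n\rangle$; in particular $\langle 0\rangle$ is already a leaf.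

By induction on $\rho$, $T_\rho$ is countable and has no infinite branch, and each node $t$ is either a leaf or has all the children $t^\frown n$, $n\in\omega$. The rank is defined by $r(t)=0$ for leaves and $r(t)=\sup_n(r(t^\frown n)+1)$ otherwise. By induction on $\rho$ the root of $T_\rho$ has rank $\rho$: for $\rho=\delta+1$ the supremum is $\delta+1$, and for limit $\rho$ it is $\sup_n(\rho_n+1)=\rho$. The part of $T_\rho$ above a node is again a copy of some $T_{\rho'}$, with $\rho'$ the rank of the node. So for every non-leaf $t$ the sequence $r(t^\frown n)$ is nondecreasing in $n$.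

From now until Section 7 fix $\rho$ with $1\le\rho<\omega_1$ and write $T=T_\rho$, $o$ for the root, and $L$ for the set of leaves. Above each child of $o$ there is a leaf, so $L$ is infinite. For $t\in T$ let $\operatorname{cone}(t)=\{t'\in T:t\subseteq t'\}$, and for $M\subseteq T$ let $M{\uparrow}=\bigcup_{t\in M}\operatorname{cone}(t)$.

**The topology of $T$.** Take the cones and their complements as a subbase. Identify $t'\in T$ with the set $\{t:t\subseteq t'\}\in 2^T$. The image of $T$ is the set of all $A\subseteq T$ that contain $o$, are closed under initial segments and contain no two incomparable nodes: such an $A$ is a chain, it is finite because $T$ has no infinite branch, and so it is the set of initial segments of its longest element. Each of these conditions involves finitely many coordinates at a time, so the image is closed in $2^T$. Since $T$ is countable, $T$ is compact, metrizable and zero-dimensional. Cones are clopen, and leaves are isolated, since $\operatorname{cone}(t)=\{t\}$ for a leaf. Finally $t^\frown n\to t$ as $n\to\infty$: for each $u\in T$ the statements $u\subseteq t^\frown n$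 and $u\subseteq t$ differ only if $u=t^\frown n$, that is, for at most one $n$.

For example, $T_1$ is a convergent sequence with limit $o$. In $T_2$ we have $\langle n,m\rangle\to\langle n\rangle$ as $m\to\infty$; but also $\langle n,m_n\rangle\to o$ as $n\to\infty$ for any choice of $m_n$, because a node $u\ne o$ lies below at most one of these leaves. One can thus jump from leaves to the root in one step. This will be a difficulty.

**Definition 2 (codes).** Fix an injection $\ell:L\to\omega$. Let $\mathfrak S$ be the set of all $s=(C_s,G_s,(V^s_t)_{t\in L\cap G_s})$ such that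

* $C_s\subseteq X$ is nonempty and closed;
* $G_s\subseteq T$ contains $o$, is closed under initial segments, and for every non-leaf $t\in G_s$ we have $t^\frown n\in G_s$ for all but finitely many $n$;
* each $V^s_t$ is clopen in $X$, with $C_s\subseteq V^s_t\subseteq\{x:\operatorname{dist}(x,C_s)<2^{-\ell(t)}\}$.

For example, for any nonempty closed $C$ we may take $G=T$ and $V_t=\{x:\operatorname{dist}(x,C)<2^{-\ell(t)}\}$, a finite union of clopen balls. In $T_2$ we may instead take $G=\{o\}\cup\{\langle n\rangle:n\in\omega\}\cup\{\langle n,m\rangle:m\ge1\}$, in which every $\langle n\rangle$ has lost one child. In $\mathfrak S$ there are $\mathfrak c$ choices of $C_s$, at most $\mathfrak c$ choices of $G_s$, and at most $\mathfrak c$ choices of a countable family of clopen sets; so $|\mathfrak S|=\mathfrak c$.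

The pairs that $s$ permits are
$$E_s=\{(x,t):t\in G_s\setminus L,\ x\in C_s\}\cup\{(x,t):t\in G_s\cap L,\ x\in V^s_t\}\subseteq X\times T.$$
Over an inner node one must be in $C_s$; over a leaf $t$ one may be in the slightly larger window $V^s_t$; over a node outside $G_s$ nothing is permitted.

**$E_s$ is closed.** Let $(x,t)\notin E_s$. If $t\notin G_s$, then $X\times\operatorname{cone}(t)$ is an open neighborhood of $(x,t)$ that misses $E_s$, as $G_s$ is closed under initial segments. If $t\in G_s\cap L$, then $(X\setminus V^s_t)\times\{t\}$ is one. If $t\in G_s\setminus L$, then $x\notin C_s$. Choose $\delta>0$ with $\operatorname{dist}(x,C_s)>2\delta$, and let $F$ be the set of leaves $t'$ with $2^{-\ell(t')}\ge\delta$, which is finite because $\ell$ is injective. Points of $B(x,\delta)$ have distance more than $\delta$ from $C_s$, so they lie neither in $C_s$ nor in any $V^s_{t'}$ with $t'\in (L\cap G_s)\setminus F$. So $B(x,\delta)\times(T\setminus F)$ is an open neighborhood of $(x,t)$ that misses $E_s$.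

**Definition 3 (the space).** Identify $2^{\mathfrak S}$ with the power set of $\mathfrak S$ and put
$$K=\{(x,t,A)\in X\times T\times 2^{\mathfrak S}:\ (x,t)\in E_s\text{ for all }s\in A\},\qquad [s]=\{(x,t,A)\in K:s\in A\}.$$

Since $K=\bigcap_s\{(x,t,A):s\notin A\text{ or }(x,t)\in E_s\}$, it is closed in the product. So $K$ is compact and zero-dimensional, it is nonempty (take $A=\emptyset$), and its weight is at most $\mathfrak c$. The sets $[s]$ are clopen. They are pairwise different: for $x\in C_s$ the point $(x,o,\{s\})$ lies in $[s]$ and in no other $[s']$. In a compact space each clopen set is a finite union of members of a given base, so $\mathfrak c$ clopen sets force weight at least $\mathfrak c$. The weight of $K$ is exactly $\mathfrak c$.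

For $Z\subseteq T$ put $K(Z)=\{(x,t,A)\in K:t\in Z\}$ and $K_t=K(\{t\})$. If $Z$ is clopen in $T$, then $K(Z)$ is clopen in $K$.

**Definition 4 (finitary functions).** A function $f\in C(K)$ is *finitary* if $f(x,t,A)=g(x,t,A\cap\Phi)$ for a finite $\Phi\subseteq\mathfrak S$ and some $g\in C(X\times T\times2^\Phi)$.

For example, the indicator function of $[s]$ is finitary, with $\Phi=\{s\}$. The finitary functions form an algebra that contains the constants and separates points, so by Stone–Weierstrass they are dense in $C(K)$, and weak$^*$ convergence of measures can be tested on them.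

**Definition 5 (the measures $\hat\lambda_t$).** For $t\in T$ let $\jmath_t:X\to K$, $\jmath_t(x)=(x,t,\{s:(x,t)\in E_s\})$, and let $\hat\lambda_t\in P(K)$ be given by $\hat\lambda_t(f)=\int f\circ\jmath_t\,d\lambda$ for $f\in C(K)$. Write $\jmath=\jmath_o$ and $\hat\lambda=\hat\lambda_o$.

This is meaningful: for finitary $f$ the function $f\circ\jmath_t$ is Borel, because the fibers of $E_s$ are closed; uniform limits of Borel functions are Borel, so $f\circ\jmath_t$ is Borel for all $f\in C(K)$, and the Riesz theorem applies. Since $o\in G_s\setminus L$ for all $s$, we have $\jmath(x)=(x,o,\{s:x\in C_s\})$ and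
$$\hat\lambda([s])=\lambda(C_s)\qquad(s\in\mathfrak S). \tag{1}$$

What this is for: we shall see that every measure on $K$ can be obtained from finitely supported measures by taking limits of sequences $1+\rho$ times, transfinitely, and that $\hat\lambda$ cannot be obtained in fewer steps. The tree gives the route, and the codes forbid the shortcuts.

## 2. The hierarchy $S_\alpha(K)$ and its possible lengths

Let $K$ now be any nonempty compact space, and let $P(K)$ be the set of Radon probability measures on $K$, with the weak$^*$ topology from $C(K)$.

**Definition 6.** $S_0(K)$ is the set of finitely supported probability measures on $K$, that is, of finite convex combinations of Dirac measures. For $0<\alpha\le\omega_1$,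
$$S_\alpha(K)=\Big\{\mu\in P(K):\ \mu=\lim_n\mu_n\ (\text{weak}^*)\text{ for some sequence }(\mu_n)\subseteq\bigcup_{\beta<\alpha}S_\beta(K)\Big\}.$$

Constant sequences show that the hierarchy increases. If a sequence lies in $\bigcup_{\beta<\omega_1}S_\beta(K)$, its terms lie in some $S_{\beta_n}(K)$ with $\beta=\sup_n\beta_n<\omega_1$, and its limit is in $S_{\beta+1}(K)$. So $S_{\omega_1}(K)=\bigcup_{\beta<\omega_1}S_\beta(K)$, and this is the sequential closure of $S_0(K)$. If $Z\subseteq K$ is closed, measures on $Z$ are regarded as measures on $K$, and by induction $S_\beta(Z)\subseteq S_\beta(K)$.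

The problem comes from Piotr Borodulin-Nadzieja and Omar Selim, "Sequential closure in the space of measures", arXiv:1203.4270 (2012). It asks whether $\mathsf{ZFC}$ proves that for each $\alpha\le\omega_1$ there is a compact $K$ with
$$S_\alpha(K)=P(K)\quad\text{and}\quad S_\alpha(K)\setminus\bigcup_{\beta<\alpha}S_\beta(K)\ne\emptyset. \tag{2}$$
For $\alpha=\omega_1$ the second half can never hold literally, so there (2) is read as: $S_{\omega_1}(K)=P(K)$, and $S_\beta(K)\neq S_{\omega_1}(K)$ for every $\beta<\omega_1$.

The smallest cases go by hand. A one-point space settles $\alpha=0$. For $\alpha=1$ take $K=[0,1]$: Lebesgue measure is not finitely supported, and every measure is in $S_1$. The latter holds for every compact metrizable $K$: partition $K$ into finitely many nonempty Borel sets $B_i$ of diameter less than $1/n$, pick $x_i\in B_i$, and put $\mu_n=\sum_i\mu(B_i)\delta_{x_i}$; by uniform continuity of $f\in C(K)$, $\mu_n(f)\to\mu(f)$. So a space for $\alpha\ge2$ cannot be metrizable.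

The answer to the problem is yes.

**Theorem 1** (in $\mathsf{ZFC}$)**.**
(i) For every $2\le\alpha<\omega_1$ there is a zero-dimensional compact $K$ of weight $\mathfrak c$ with $S_\alpha(K)=P(K)$ and $P(K)\setminus\bigcup_{\beta<\alpha}S_\beta(K)\neq\emptyset$.
(ii) There is a zero-dimensional compact $K$ of weight $\mathfrak c$ with $S_{\omega_1}(K)=P(K)$ and $S_\beta(K)\ne P(K)$ for all $\beta<\omega_1$.

In (i) the space is the one of Section 1, with $\rho$ chosen so that $1+\rho=\alpha$. That is, $\rho=\alpha-1$ for finite $\alpha$ and $\rho=\alpha$ for infinite $\alpha$; in all cases $\rho\ge1$.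

Two general lemmas will be used often.

**Lemma 1.** Each $S_\beta(K)$ is convex. If $\beta\ge1$, $\mu_i\in S_\beta(K)$, $c_i\ge0$ for $i<\omega$ and $\sum_ic_i=1$, then $\sum_ic_i\mu_i\in S_\beta(K)$.

*Proof.* Convexity goes by induction on $\beta$. $S_0(K)$ is convex. If $\mu=\lim\mu_n$ and $\nu=\lim\nu_n$ with $\mu_n,\nu_n\in\bigcup_{\gamma<\beta}S_\gamma(K)$, then for each $n$ both terms lie in a common $S_\gamma(K)$, $\gamma<\beta$, since the hierarchy increases. This $S_\gamma(K)$ is convex by induction, so $c\mu_n+(1-c)\nu_n\in S_\gamma(K)$, and these converge to $c\mu+(1-c)\nu$.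

For the second part write $\mu_i=\lim_j\mu_{i,j}$ with $\mu_{i,j}\in\bigcup_{\gamma<\beta}S_\gamma(K)$, fix $p\in K$, and put
$$\mu^{(j)}=\sum_{i\le j}c_i\mu_{i,j}+\Big(1-\sum_{i\le j}c_i\Big)\delta_p .$$
This is a finite convex combination, so by convexity it lies in some $S_\gamma(K)$ with $\gamma<\beta$. Let $f\in C(K)$ and $m<j$. Then
$$\Big|\mu^{(j)}(f)-\sum_ic_i\mu_i(f)\Big|\le\sum_{i\le m}c_i|\mu_{i,j}(f)-\mu_i(f)|+2\|f\|\sum_{m<i\le j}c_i+2\|f\|\sum_{i>j}c_i .$$
As $j\to\infty$ the first sum tends to $0$, and the rest is at most $2\|f\|\sum_{i>m}c_i$. Let $m\to\infty$. $\square$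

**Lemma 2.** If $Z\subseteq K$ is clopen, $\mu\in S_\beta(K)$ and $\mu(Z)>0$, then $\mu(\cdot\cap Z)/\mu(Z)\in S_\beta(Z)$.

*Proof.* Induction on $\beta$; for $\beta=0$ it is clear. Let $\mu=\lim\mu_n$ with $\mu_n\in S_{\beta_n}(K)$, $\beta_n<\beta$. As $Z$ is clopen, $\mu_n(Z)\to\mu(Z)>0$. So for large $n$ the normalized restriction of $\mu_n$ to $Z$ is defined; it is in $S_{\beta_n}(Z)$ by induction, and these restrictions converge to that of $\mu$. $\square$

## 3. Three trimmed spaces, and the tree $T_1$ by hand

A code has three parts: a closed set, windows at the leaves, and a pruned tree $G_s$. We drop parts and see what breaks.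

**Closed sets alone.** A first attempt at a measure that is hard to reach by sequences is the following. Let $\mathcal C$ be the set of nonempty closed subsets of $X$, let
$$K^0=\{(x,A)\in X\times2^{\mathcal C}:x\in C\text{ for all }C\in A\},$$
and let $\lambda^0$ be the image of $\lambda$ under $x\mapsto(x,\{C:x\in C\})$. With $[C]=\{(x,A)\in K^0:C\in A\}$ we have $\lambda^0([C])=\lambda(C)$. This overshoots: $\lambda^0\notin S_{\omega_1}(K^0)$. Indeed, for every $\sigma\in S_\beta(K^0)$ there is a countable $D_\sigma\subseteq X$ with $\sigma([C])=0$ whenever $C\cap D_\sigma=\emptyset$. For $\beta=0$ let $D_\sigma$ be the set of $X$-coordinates of the support; for $\sigma=\lim\sigma_n$ let $D_\sigma=\bigcup_nD_{\sigma_n}$ and use that $[C]$ is clopen. But for countable $D$ there is a compact $C\subseteq X\setminus D$ with $\lambda(C)>1/2$. So $P(K^0)\ne S_{\omega_1}(K^0)$, and some approach to $C$ from outside must be opened.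

**Prescribed windows.** So open standard windows around $C$ along a convergent sequence. For $C\in\mathcal C$ let $N_n(C)=\{x:x|n=y|n\text{ for some }y\in C\}$, a clopen set; these sets decrease to $C$. On $X\times T_1$ put $E_C=C\times\{o\}\cup\bigcup_nN_n(C)\times\{\langle n\rangle\}$. This is closed: if $x\notin C$, then $x\notin N_n(C)$ for some $n$, and $(X\setminus N_n(C))\times(\{o\}\cup\{\langle m\rangle:m\ge n\})$ is an open neighborhood of $(x,o)$ missing $E_C$; the other points are clear. Let $K^1$ be the space of all $(x,t,A)\in X\times T_1\times2^{\mathcal C}$ with $(x,t)\in E_C$ for all $C\in A$, and let $\lambda^1$ be the image of $\lambda$ under $x\mapsto(x,o,\{C:x\in C\})$. Now $\lambda^1$ comes too early: it is in $S_1(K^1)$. For $w\in\{0,1\}^n$ pick $x_w\in X$ extending $w$ and let $A_w=\{C:x_w\in N_n(C)\}$, which depends only on $w$. Then $z_w=(x_w,\langle n\rangle,A_w)\in K^1$. Put $\nu_n=2^{-n}\sum_w\delta_{z_w}$. For $f(x,t,A)=g(x,t,A\cap\Phi)$ with $\Phi$ finite and $g$ continuous,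
$$\nu_n(f)=\int g\big(x_{x|n},\langle n\rangle,\{C\in\Phi:x\in N_n(C)\}\big)\,d\lambda(x)\longrightarrow\int g\big(x,o,\{C\in\Phi:x\in C\}\big)\,d\lambda(x)=\lambda^1(f)$$
by dominated convergence. The point of failure is visible: there are only finitely many possible windows at stage $n$, and one finite set of points serves them all. In our codes the window is therefore a free part of the code: whatever finite set is used at a leaf, some code has a window that avoids it.

**Free windows on $T_1$.** Let $\rho=1$ and let $K$ be the space of Section 1. We show by hand that $\hat\lambda\in S_2(K)\setminus S_1(K)$.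

First, $\hat\lambda\in S_2(K)$. For a leaf $t$ the map $\jmath_t$ is continuous, because the sets $V^s_t$ are clopen. Since $\lambda\in S_1(X)$, its image $\hat\lambda_t$ is in $S_1(K)$. Moreover $\hat\lambda_{\langle n\rangle}\to\hat\lambda$: for finitary $f$ given by $g$ and $\Phi$, for all large $n$ we have $\langle n\rangle\in G_s$ for all $s\in\Phi$, and for each $x$ and each $s\in\Phi$ we have, for all large $n$, $x\in V^s_{\langle n\rangle}$ if and only if $x\in C_s$, since $C_s$ is closed and $\ell(\langle n\rangle)\to\infty$. So $f(\jmath_{\langle n\rangle}(x))\to f(\jmath(x))$ for each $x$; use dominated convergence.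

Second, $\hat\lambda\notin S_1(K)$. Suppose that $\nu_j\to\hat\lambda$ with $\nu_j$ finitely supported. The sets $K(\{\langle0\rangle,\dots,\langle M\rangle\})$ are clopen and $\hat\lambda$-null, so there are $j_0<j_1<\cdots$ such that $\nu_j(K(\{\langle0\rangle,\dots,\langle M\rangle\}))\le1/4$ for all $j\ge j_M$. Let $D$ be the countable set of $X$-coordinates of points of $\bigcup_j\operatorname{supp}\nu_j$, and let $R_M$ be the finite set of $X$-coordinates of points of $\bigcup_{j<j_M}\operatorname{supp}\nu_j$. Choose a compact $C\subseteq X\setminus D$ with $\lambda(C)>1/2$, and clopen $V_M$ with $C\subseteq V_M\subseteq\{x:\operatorname{dist}(x,C)<2^{-\ell(\langle M\rangle)}\}\setminus R_M$; the set on the right is open and contains $C$. Let $s=(C,T,(V_M)_M)$. Let $(x,t,A)\in\operatorname{supp}\nu_j\cap[s]$. Then $x\in D$, so $x\notin C$; hence $t$ is a leaf $\langle M\rangle$ and $x\in V_M$. So $x\notin R_M$, which means $j\ge j_M$. Thus for $j\ge j_0$ and $M'=\max\{M:j_M\le j\}$ we get $\nu_j([s])\le\nu_j(K(\{\langle0\rangle,\dots,\langle M'\rangle\}))\le1/4$. But $\nu_j([s])\to\hat\lambda([s])=\lambda(C)>1/2$,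 a contradiction.

Note the mechanism: at a fixed time $j$ only finitely many leaves are still affordable, and the windows shut out the points at the other leaves.

**Free windows on a higher tree, without pruning.** The code just used had $G_s=T$. Suppose we admit only codes with $G_s=T$, for an arbitrary $\rho\geq 1$. Then we are stuck at level $2$. For each $n$ let $t_n$ be a leaf extending $\langle n\rangle$. Then $t_n\to o$ in $T$, because a node $u\ne o$ lies below at most one $t_n$. As before $\hat\lambda_{t_n}$ is in $S_1$, and $\hat\lambda_{t_n}\to\hat\lambda$: in the argument above only $t_n\to o$, $t_n\in G_s$ for all large $n$, and $\ell(t_n)\to\infty$ were used. So $\hat\lambda\in S_2$, whatever $\rho$ is. This is the jump from Section 1, and the sets $G_s$ are there to stop it: for $T_2$ and $t_n=\langle n,0\rangle$ there are codes whose $G_s$ contains no $t_n$, and for these $\hat\lambda_{t_n}([s])=0$ for all $n$.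

With all codes of $\mathfrak S$ admitted, the slow route stays open: $\hat\lambda_{t^\frown n}\to\hat\lambda_t$ for each non-leaf $t$, because a code with $t\in G_s$ has $t^\frown n\in G_s$ for all large $n$. Section 5 proves this for all measures, not only for the $\hat\lambda_t$. That needs a fact about the leaves, to which we turn now.

## 4. Every measure on $2^{\mathfrak c}$ is a limit of a sequence from $S_0$

**Lemma 3.** If $|\Gamma|\le\mathfrak c$, every $\mu\in P(2^\Gamma)$ is the limit of a sequence of finitely supported measures.

This is known: Fremlin, *Measure Theory* vol. 4, 491Q. Here is a proof. The plan is to write $\mu$ as the joint law of $|\Gamma|$ events in a space of independent fair coins, to approximate each event by one depending on finitely many coins, and then to simulate $\mathfrak c$ coins by $2^k$ coins in such a way that any given finitely many coins are eventually simulated by different ones.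

**Step 1: represent $\mu$ by events in a coin space.** Let $\Gamma=\kappa\le\mathfrak c$ be a cardinal, $I=\kappa\times\omega$, and let $\lambda_I$ be the fair-coin measure on the product $\sigma$-algebra of $2^I$. The functions $U_\gamma(y)=\sum_i2^{-i-1}y(\gamma,i)$, $\gamma<\kappa$, are independent and uniform on $[0,1]$. Let $\mathcal B_\gamma$ be the product $\sigma$-algebra of $2^\gamma$ and $\mu_\gamma$ the marginal of $\mu$ on $\mathcal B_\gamma$. The measure $H\mapsto\mu\{z:z|\gamma\in H,\ z(\gamma)=1\}$ on $\mathcal B_\gamma$ is at most $\mu_\gamma$. So by Radon–Nikodym there is a $\mathcal B_\gamma$-measurable $p_\gamma:2^\gamma\to[0,1]$ with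
$$\int_Hp_\gamma\,d\mu_\gamma=\mu\{z:z|\gamma\in H,\ z(\gamma)=1\}\qquad(H\in\mathcal B_\gamma). \tag{3}$$
Define recursively $Z_\gamma(y)=1$ if $U_\gamma(y)<p_\gamma((Z_\eta(y))_{\eta<\gamma})$ and $Z_\gamma(y)=0$ otherwise. By induction $Z_\gamma$ is measurable with respect to the coordinates in $(\gamma+1)\times\omega$.

We claim that the law of $(Z_\eta)_{\eta<\gamma}$ on $\mathcal B_\gamma$ is $\mu_\gamma$, for all $\gamma\le\kappa$. At $\gamma=0$ there is nothing to show. At limits the claim holds because the sets depending on finitely many coordinates form a generating $\pi$-system, on which the two measures agree by induction. At a successor $\gamma+1$, the variable $U_\gamma$ is independent of $(Z_\eta)_{\eta<\gamma}$ and $U_\gamma<p$ has probability $p$; so by Fubini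
$$\lambda_I\big(Z_\gamma=1,\ (Z_\eta)_{\eta<\gamma}\in H\big)=\int_Hp_\gamma\,d\mu_\gamma ,$$
and by (3) this is the value that $\mu$ gives. Together with the claim for $\gamma$, this determines the law of $(Z_\eta)_{\eta\le\gamma}$. Hence the sets $B_\gamma=\{Z_\gamma=1\}\subseteq2^I$ have the same joint distributions under $\lambda_I$ as the sets $\{z:z(\gamma)=1\}$ under $\mu$.

**Step 2: approximate each event by finitely many coins.** For $\gamma<\kappa$ and $j<\omega$ choose a set $B_{\gamma,j}\subseteq2^I$ that depends only on a finite set $I_{\gamma,j}\subseteq I$ of coordinates, with $\lambda_I(B_\gamma\triangle B_{\gamma,j})\le2^{-j}$. For $j=0$ take $B_{\gamma,0}=\emptyset=I_{\gamma,0}$.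

**Step 3: simulate the coins by $2^k$ coins.** Fix an injection $e:I\to2^\omega$; it exists as $|I|\le\mathfrak c$. Say that $k$ *separates* $J\subseteq I$ if $i\mapsto e(i)|k$ is injective on $J$. For example, if $e(i)=0000\ldots$ and $e(i')=0010\ldots$, then $k$ separates $\{i,i'\}$ exactly when $k\ge3$. Every finite $J$ is separated by all large $k$. Let $\Omega_k=\{0,1\}^{\{0,1\}^k}$ with the uniform probability $\Pr$, and let $\theta_k:\Omega_k\to2^I$, $\theta_k(w)(i)=w(e(i)|k)$. If $k$ separates a finite $J$, then the bits $\theta_k(w)(i)$, $i\in J$, are independent and fair; so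
$$\Pr(\theta_k\in W)=\lambda_I(W)\quad\text{whenever $W$ depends only on coordinates in $J$.} \tag{4}$$

**Step 4: define the finitely supported measures.** For $\gamma<\kappa$ let $j_\gamma(k)$ be the largest $j\le k$ such that $k$ separates $\bigcup_{j'\le j}I_{\gamma,j'}$; $j=0$ qualifies always. Let $h_k:\Omega_k\to2^\kappa$ be given by $h_k(w)(\gamma)=1$ iff $\theta_k(w)\in B_{\gamma,j_\gamma(k)}$, and let $\nu_k$ be the law of $h_k$. As $\Omega_k$ is finite, $\nu_k\in S_0(2^\kappa)$.

**Step 5: verify convergence.** Let $\Phi\subseteq\kappa$ be finite and $J<\omega$. Let $k\ge J$ be so large that $k$ separates $\bigcup_{\gamma\in\Phi,\,j\le J}I_{\gamma,j}$. Let $\gamma\in\Phi$. Then $j_\gamma(k)\ge J$. The set $B_{\gamma,j_\gamma(k)}\triangle B_{\gamma,J}$ depends on coordinates in $\bigcup_{j'\le j_\gamma(k)}I_{\gamma,j'}$, a set separated by $k$; so by (4)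
$$\Pr\big(\theta_k\in B_{\gamma,j_\gamma(k)}\triangle B_{\gamma,J}\big)=\lambda_I\big(B_{\gamma,j_\gamma(k)}\triangle B_{\gamma,J}\big)\le2\cdot2^{-J}.$$
Again by (4), the joint distribution of the events $\theta_k\in B_{\gamma,J}$, $\gamma\in\Phi$, is that of $(B_{\gamma,J})_{\gamma\in\Phi}$ under $\lambda_I$. Passing from there to $(B_\gamma)_{\gamma\in\Phi}$ costs at most $|\Phi|2^{-J}$ more. So for each $u\in2^\Phi$ and all large $k$,
$$\big|\nu_k\{z:z|\Phi=u\}-\mu\{z:z|\Phi=u\}\big|\le3|\Phi|2^{-J}.$$
As $J$ was arbitrary, $\nu_k\to\mu$ on clopen sets. Linear combinations of indicator functions of clopen sets are dense in $C(2^\kappa)$, so $\nu_k\to\mu$ weak$^*$. $\square$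

## 5. All of $P(K)$ is reached by stage $1+\rho$

We return to the space $K$ of Section 1.

**Proposition 1.** If $\mu\in P(K)$ is concentrated on $K_t$, then $\mu\in S_{1+r(t)}(K)$.

*Proof.* The proof is by induction on $r(t)$.

**Step 1: leaves.** The aim is to reduce to Lemma 3 by a retraction; this is where the windows have to be clopen. Let $t\in L$, and put $V^s_t=\emptyset$ if $t\notin G_s$. Then $K_t$ is homeomorphic to
$$H=\{(x,A)\in X\times2^{\mathfrak S}:x\in V^s_t\text{ for all }s\in A\}.$$
The map $\varrho(x,A)=(x,\,A\cap\{s:x\in V^s_t\})$ on $X\times2^{\mathfrak S}$ has image in $H$ and is the identity on $H$. It is continuous, since its coordinate at $s$ is the product of the $s$-coordinate of $A$ with the indicator function of the clopen set $V^s_t$. Regard $\mu$ as a measure on $X\times2^{\mathfrak S}\cong2^{\mathfrak c}$. By Lemma 3 there are finitely supported $\nu_k\to\mu$ on $X\times2^{\mathfrak S}$. Then the measures $\varrho(\nu_k)$ are finitely supported on $H$ and $\varrho(\nu_k)\to\varrho(\mu)=\mu$. So $\mu\in S_1(K_t)\subseteq S_1(K)$.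

**Step 2: non-leaves.** The aim is to push $\mu$ to the children of $t$. Let $t\notin L$ and assume the claim for all children of $t$. Define $\varphi_n:K_t\to K_{t^\frown n}$ by
$$\varphi_n(x,t,A)=\big(x,\ t^\frown n,\ A\cap\{s:t^\frown n\in G_s\}\big).$$
This is well defined: if $s\in A$, then $t\in G_s$ and $x\in C_s$; if also $t^\frown n\in G_s$, then the fiber of $E_s$ over $t^\frown n$ is $C_s$ or a set $V^s_{t^\frown n}\supseteq C_s$, so it contains $x$. It is continuous, as it only deletes coordinates of $A$. Let $\mu_n=\varphi_n(\mu)$.

Let $f$ be finitary, given by $g$ and $\Phi$. For all large $n$, every $s\in\Phi$ with $t\in G_s$ satisfies $t^\frown n\in G_s$. If $s\in\Phi$ and $t\notin G_s$, then $s\notin A$ for all $(x,t,A)\in K_t$. So for all large $n$ nothing in $A\cap\Phi$ is deleted, and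
$$f(\varphi_n(x,t,A))=g(x,t^\frown n,A\cap\Phi)\longrightarrow g(x,t,A\cap\Phi)=f(x,t,A).$$
By dominated convergence $\mu_n(f)\to\mu(f)$; hence $\mu_n\to\mu$. By induction $\mu_n\in S_{1+r(t^\frown n)}(K)$, and $1+r(t^\frown n)<1+r(t)$. So $\mu\in S_{1+r(t)}(K)$. $\square$

**Corollary 1.** $P(K)=S_{1+\rho}(K)$.

*Proof.* $K$ is the disjoint union of the countably many closed sets $K_t$. So any $\mu\in P(K)$ is a countable convex combination of measures, each concentrated on some $K_t$. By Proposition 1 and $r(t)\le\rho$ these are all in $S_{1+\rho}(K)$. Apply Lemma 1. $\square$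

## 6. $\hat\lambda$ is not reached before stage $1+\rho$

For $T_1$ we contradicted $\nu_j\to\hat\lambda$ by a code built against the sequence. For higher levels the approximating measures $\sigma_k$ are themselves limits, and one needs an estimate for arbitrary measures $\sigma\in S_\beta(K)$: outside a few nodes that can be named in advance, $\sigma([s])$ is small for every code $s$ that avoids certain obstacles. We first name the nodes and the obstacles.

For $\beta<\omega_1$ let $Q_\beta=\{t\in T:1+r(t)\le\beta\}$. By Proposition 1, all measures on $K_t$ with $t\in Q_\beta$ are in $S_\beta(K)$; these are the nodes at which a measure of level $\beta$ cannot be controlled. $Q_\beta$ is closed under extensions in $T$, and $Q_1=L$. For $\rho=2$, for example, $Q_2=T\setminus\{o\}$ and $Q_3=T$.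

**Lemma 4.** Let $1\le\beta<\omega_1$ and $t\notin Q_\beta$. Then only finitely many children $v$ of $t$ satisfy $1+r(v)<\beta$.

*Proof.* If $t$ is a leaf there is nothing to show. Otherwise $\beta<1+r(t)=\sup_n(1+r(t^\frown n)+1)$, since $\xi\mapsto1+\xi$ is continuous. So $\beta<1+r(t^\frown n)+1$ for some $n$, that is, $1+r(t^\frown n)\ge\beta$. By monotonicity the same holds for all larger $n$. $\square$

Let $\mathcal P$ be the family of all $P\subseteq T\setminus\{o\}$ such that each $t\in T$ has only finitely many children in $P$. In $T_2$, the set $\{\langle n,0\rangle:n\in\omega\}$ is in $\mathcal P$ and $\{\langle n\rangle:n\in\omega\}$ is not. The members of $\mathcal P$ are what a code can avoid: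

**Lemma 5.** If $P\in\mathcal P$, then $G=T\setminus P{\uparrow}$ satisfies the second condition of Definition 2.

*Proof.* $o\in G$ since $o\notin P$. As $P{\uparrow}$ is closed under extensions, $G$ is closed under initial segments. Let $t\in G$ be a non-leaf. No element of $P$ lies below or at $t$, so $t^\frown n\notin G$ if and only if $t^\frown n\in P$, which holds for finitely many $n$ only. $\square$

**Definition 7 (compatibility).** Let $D\subseteq X$ be countable, $R=(R_t)_{t\in L}$ a family of finite subsets of $X$, and $P\in\mathcal P$. A code $s\in\mathfrak S$ is *compatible* with $(D,R,P)$ if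
$$C_s\cap D=\emptyset,\qquad R_t\cap V^s_t=\emptyset\text{ for all but finitely many }t\in L\cap G_s,\qquad P\cap G_s\text{ is finite.}$$

In the $T_1$ argument of Section 3, the code $s$ was compatible with $(D,(R_M)_M,\emptyset)$. "All but finitely many" and "finite" appear so that countably many triples can be merged into one.

**Proposition 2.** Let $1\le\beta<\omega_1$, $\sigma\in S_\beta(K)$ and $\varepsilon>0$. There are a finite $N\subseteq Q_\beta$ and a triple $(D,R,P)$ as in Definition 7 such that for every $s\in\mathfrak S$ compatible with $(D,R,P)$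
$$\sigma([s])\le\varepsilon+\sigma\big(K((N\cap G_s){\uparrow})\big). \tag{5}$$

Where is the difficulty? Let $\sigma=\lim\sigma_k$. Each $\sigma_k$ comes with its own finite exceptional set $N_k$. One would like to put all the $N_k$ into $P$, so that codes avoid them. But $\bigcup_kN_k$ need not be in $\mathcal P$: for $\rho=2$, $\beta=2$ and $N_k=\{\langle n,m\rangle:n,m\le k\}$ the union is $L$, and every $G_s$ meets $L$. Two facts help. The measure $\sigma$ is almost carried, inside $K(Q_\beta)$, by finitely many cones; in any other cone, $\sigma_k$ is small for all large $k$, so only finitely many $N_k$ have to be avoided there. And above $Q_\beta$ nothing accumulates, by Lemma 4, because $N_k\subseteq Q_{\beta_k}$ with $\beta_k<\beta$. This is why the proposition insists on $N\subseteq Q_\beta$.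

*Proof of Proposition 2.* Induction on $\beta$.

**Step 1: the case $\beta=1$.** This is the $T_1$ argument, with a set $N$ of leaves split off because $\sigma$ may charge leaves. Let $\sigma=\lim_j\nu_j$ with $\nu_j$ finitely supported. Choose a finite $N\subseteq L=Q_1$ with $\sigma(K(L\setminus N))\le\varepsilon/4$, and enumerate $L\setminus N=\{t_0,t_1,\dots\}$, an infinite set. The sets $K(\{t_0,\dots,t_M\})$ are clopen, so there are $j_0<j_1<\cdots$ with
$$\nu_j\big(K(\{t_0,\dots,t_M\})\big)\le\varepsilon/2\quad\text{for all }j\ge j_M. \tag{6}$$
Let $D$ be the set of $X$-coordinates of all points of $\bigcup_j\operatorname{supp}\nu_j$. Let $R_{t_M}$ be the finite set of $X$-coordinates of points of $\bigcup_{j<j_M}\operatorname{supp}\nu_j$, let $R_t=\emptyset$ for $t\in N$, and let $P=\emptyset$.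

Let $s$ be compatible with $(D,R,P)$. Choose $M_0$ such that $R_{t_M}\cap V^s_{t_M}=\emptyset$ whenever $M\ge M_0$ and $t_M\in G_s$. Let $j\ge j_{M_0}$ and $M'=\max\{M:j_M\le j\}$, so $M'\ge M_0$. Let $(x,t,A)\in\operatorname{supp}\nu_j\cap[s]$. Then $(x,t)\in E_s$, so $t\in G_s$. Since $x\in D$ and $C_s\cap D=\emptyset$, $t$ is a leaf and $x\in V^s_t$. Either $t\in N\cap G_s$, or $t=t_M$ for some $M$. In the second case $M\le M'$: if $M>M'$, then $j<j_M$, so $x\in R_{t_M}\cap V^s_{t_M}$, which is empty because $M\ge M_0$. So by (6), applied with $M'$,
$$\nu_j([s])\le\nu_j\big(K(N\cap G_s)\big)+\varepsilon/2\quad\text{for all }j\ge j_{M_0}.$$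
All these sets are clopen, so $\sigma([s])\le\sigma(K(N\cap G_s))+\varepsilon/2$. As $N$ consists of leaves, $(N\cap G_s){\uparrow}=N\cap G_s$, and (5) follows.

Now let $\beta\ge2$, and assume the proposition for smaller ordinals. If $o\in Q_\beta$, take $N=\{o\}$, $D=P=\emptyset$ and all $R_t=\emptyset$. Since $o\in G_s$, the right side of (5) is $\varepsilon+\sigma(K)$, and (5) is trivial. So let $o\notin Q:=Q_\beta$.

**Step 2: collect the data of the approximating measures.** Let $\sigma=\lim_k\sigma_k$ with $\sigma_k\in S_{\beta_k}(K)$ and $1\le\beta_k<\beta$; since $S_0(K)\subseteq S_1(K)$ and $\beta\ge2$, this is possible. Let $N_k\subseteq Q_{\beta_k}\subseteq Q$ and $(D_k,R^k,P_k)$ be given by the induction hypothesis for $\sigma_k$ and $\varepsilon/4$.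

**Step 3: choose $N$ and schedule the remaining cones.** Let $B$ be the set of $\subseteq$-minimal elements of $Q$. As $Q$ is closed under extensions, it is the disjoint union of the cones $\operatorname{cone}(q)$, $q\in B$. Choose a finite $N\subseteq B$ with $\sigma(K((B\setminus N){\uparrow}))\le\varepsilon/8$ and enumerate $B\setminus N=\{q_M:M<m^*\}$ without repetition, $m^*\le\omega$. As cones are clopen, there are strictly increasing $k_M$, $M<m^*$, with
$$\sigma_k\big(K(\{q_0,\dots,q_M\}{\uparrow})\big)\le\varepsilon/4\quad\text{for all }k\ge k_M. \tag{7}$$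
So from time $k_M$ on, $\operatorname{cone}(q_M)$ is harmless. What has to be avoided in $\operatorname{cone}(q_M)$ are the exceptional nodes of earlier times. Put
$$P'=\bigcup_{M<m^*}\ \bigcup_{k<k_M}\big(N_k\cap\operatorname{cone}(q_M)\big).$$

**Step 4: $P'\in\mathcal P$.** Since $P'\subseteq Q$, $o\notin P'$. Let $t\in Q$. Then $t$ and its children lie in one $\operatorname{cone}(q)$ with $q\in B$, and $P'\cap\operatorname{cone}(q)$ is finite: it is empty if $q\in N$, and it is a union of finitely many finite sets if $q=q_M$. Let $t\notin Q$. A child $v$ of $t$ in $P'$ lies in some $N_k\subseteq Q_{\beta_k}$, so $1+r(v)\le\beta_k<\beta$. By Lemma 4 there are only finitely many such children.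

**Step 5: merge the countably many triples.** Enumerate $T=\{u_i:i<\omega\}$ and $L=\{l_i:i<\omega\}$ without repetition. Put $D=\bigcup_kD_k$, $R_{l_i}=\bigcup_{k\le i}R^k_{l_i}$, and
$$P=P'\cup\bigcup_k\{v\in P_k:v\text{ is a child of some }u_i\text{ with }i\ge k\}.$$
The children of $u_i$ in $P$ lie in $P'\cup P_0\cup\dots\cup P_i$, so $P\in\mathcal P$. For each $k$ the set $P_k\setminus P$ is finite, since its elements are children of $u_0,\dots,u_{k-1}$ in $P_k$. Also $R^k_t\subseteq R_t$ for all but finitely many $t\in L$, namely for $t=l_i$ with $i\ge k$. Hence every $s$ compatible with $(D,R,P)$ is compatible with every $(D_k,R^k,P_k)$.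

**Step 6: the estimate.** Let $s$ be compatible with $(D,R,P)$. By Step 5 and the choice of $N_k$,
$$\sigma_k([s])\le\varepsilon/4+\sigma_k\big(K((N_k\cap G_s){\uparrow})\big)\quad\text{for all }k. \tag{8}$$
As $P'\subseteq P$, the set $P'\cap G_s$ is finite; so there is a finite $M_0\le m^*$ with $P'\cap G_s\subseteq\{q_M:M<M_0\}{\uparrow}$. Let $k$ be any number with $k\ge k_M$ for all $M<M_0$.

Let $q'\in N_k\cap G_s$, and let $q\in B$ with $q\subseteq q'$. Then $q\in G_s$. If $q\in N$, then $\operatorname{cone}(q')\subseteq(N\cap G_s){\uparrow}$. Otherwise $q=q_M$ for some $M$, and then $k_M\le k$: if $k<k_M$, then $q'\in P'\cap G_s$, so $M<M_0$, so $k\ge k_M$, a contradiction. Hence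
$$(N_k\cap G_s){\uparrow}\ \subseteq\ (N\cap G_s){\uparrow}\ \cup\ \{q_M:k_M\le k\}{\uparrow}.$$
The $k_M$ are strictly increasing, so $\{M:k_M\le k\}$ is a finite initial segment, and by (7), applied with its last element, the second set contributes $\sigma_k$-measure at most $\varepsilon/4$. (If the segment is empty, it contributes $0$.) With (8), for all large $k$,
$$\sigma_k([s])\le\varepsilon/2+\sigma_k\big(K((N\cap G_s){\uparrow})\big).$$
Both sets are clopen, since $N$ is finite. Let $k\to\infty$ to obtain (5). $\square$

**Proposition 3.** $\hat\lambda\notin S_\beta(K)$ for every $\beta<1+\rho$.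

*Proof.* Since $S_0(K)\subseteq S_1(K)$ and $1+\rho\ge2$, we may assume $\beta\ge1$. Suppose $\hat\lambda\in S_\beta(K)$, and take $N$ and $(D,R,P)$ from Proposition 2 with $\sigma=\hat\lambda$ and $\varepsilon=1/4$.

**Step 1: the pruned tree.** Since $1+r(o)=1+\rho>\beta$, we have $o\notin Q_\beta$, so $o\notin N$. As $N$ is finite, $N\cup P\in\mathcal P$. By Lemma 5, $G=T\setminus(N\cup P){\uparrow}$ is admissible in a code.

**Step 2: the closed set and the windows.** The set $D\cup\bigcup_{t\in L}R_t$ is countable, so there is a compact $C\subseteq X\setminus(D\cup\bigcup_tR_t)$ with $\lambda(C)>1/2$. For $t\in L\cap G$ choose a clopen $V_t$ with $C\subseteq V_t\subseteq\{x:\operatorname{dist}(x,C)<2^{-\ell(t)}\}\setminus R_t$. This is possible because $C$ is compact, the set on the right is open and contains $C$, and $X$ is zero-dimensional.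

**Step 3: the contradiction.** Now $s=(C,G,(V_t)_{t\in L\cap G})$ is in $\mathfrak S$, it is compatible with $(D,R,P)$, and $N\cap G_s=\emptyset$. By (1) and (5), $\frac12<\lambda(C)=\hat\lambda([s])\le\frac14$, a contradiction. $\square$

**Proof of Theorem 1(i).** Given $2\le\alpha<\omega_1$, choose $\rho\ge1$ with $1+\rho=\alpha$, and let $K$ be the space of Section 1 for this $\rho$. It is zero-dimensional, compact and of weight $\mathfrak c$. Corollary 1 gives $S_\alpha(K)=P(K)$, and Proposition 3 gives $\hat\lambda\in P(K)\setminus\bigcup_{\beta<\alpha}S_\beta(K)$. $\square$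

## 7. Length $\omega_1$ by a one-point compactification

**Proof of Theorem 1(ii).** For $2\le\alpha<\omega_1$ let $K_\alpha$ be the space from (i) and $\hat\lambda_\alpha\in P(K_\alpha)\setminus\bigcup_{\beta<\alpha}S_\beta(K_\alpha)$ its measure. (In this section the index of $K_\alpha$ and $\hat\lambda_\alpha$ is an ordinal, not a node.) Let $K$ be the one-point compactification, with point $\infty$, of the disjoint sum of all the $K_\alpha$. The complements of finite unions of the $K_\alpha$ are clopen and form a base at $\infty$, and each $K_\alpha$ is clopen in $K$. So $K$ is zero-dimensional, and its weight is $\mathfrak c$, since $\omega_1\cdot\mathfrak c=\mathfrak c$.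

**Step 1: $P(K)=S_{\omega_1}(K)$.** Let $\mu\in P(K)$. The sets $K_\alpha$ are disjoint, so $\mu(K_\alpha)>0$ for only countably many $\alpha$. The union of the other $K_\alpha$ is open, and a compact subset of it is covered by finitely many of them; so this union is $\mu$-null by inner regularity. Hence $\mu$ is a countable convex combination of $\delta_\infty$ and of measures $\mu_\alpha\in P(K_\alpha)=S_\alpha(K_\alpha)\subseteq S_\alpha(K)$, for countably many $\alpha$. Let $\gamma\ge1$ be a countable ordinal that bounds these $\alpha$. By Lemma 1, $\mu\in S_\gamma(K)\subseteq S_{\omega_1}(K)$.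

**Step 2: $S_\beta(K)\ne P(K)$ for $\beta<\omega_1$.** Let $\alpha=\max(\beta+1,2)$. If $\hat\lambda_\alpha\in S_\beta(K)$, then $\hat\lambda_\alpha\in S_\beta(K_\alpha)$ by Lemma 2, and $\beta<\alpha$, a contradiction. $\square$

Together with the cases $\alpha=0,1$ of Section 2, this answers the problem: $\mathsf{ZFC}$ proves that for every $\alpha\le\omega_1$ there is a compact $K$ with (2).

## 8. Intermediate levels, embeddings, and bounds on the weight

Recall that $\mathfrak p$ is the least cardinality of a family $\mathcal F$ of subsets of $\omega$ such that all intersections of finitely many members are infinite, but no infinite $Q'\subseteq\omega$ has $Q'\setminus F$ finite for all $F\in\mathcal F$. For a countable family $F_0,F_1,\dots$ such a $Q'$ exists: choose distinct $n_i\in F_0\cap\dots\cap F_i$. So $\mathfrak p\ge\omega_1$. Martin's Axiom implies $\mathfrak p=\mathfrak c$.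

**Theorem 2** (in $\mathsf{ZFC}$)**.**
(a) For $2\le\alpha<\omega_1$ the space $K$ of Section 1, with $1+\rho=\alpha$, is moreover separable.
(b) If $K$ satisfies the condition of the problem for $\alpha\le\omega_1$, then $S_\gamma(K)\setminus\bigcup_{\beta<\gamma}S_\beta(K)\ne\emptyset$ for every countable $\gamma\le\alpha$. So the spaces constructed have measures of every intermediate exact level.
(c) Let $1\le\alpha\le\omega_1$. Every compact space of weight $\le\mathfrak c$ embeds in a compact space of weight $\mathfrak c$ that satisfies the condition of the problem for $\alpha$.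
(d) If $P(K)=S_{\omega_1}(K)$, then every $\mu\in P(K)$ has a support of weight $\le\mathfrak c$. For an infinite cardinal $\kappa$: $P(2^\kappa)=S_1(2^\kappa)$ if $\kappa\le\mathfrak c$, and $P(2^\kappa)\ne S_{\omega_1}(2^\kappa)$ if $\kappa>\mathfrak c$.
(e) If $K$ has weight $<\mathfrak p$, then $S_{\omega_1}(K)=S_1(K)$. So for $\alpha\ge2$ every example has weight $\ge\mathfrak p$, and under $\mathfrak p=\mathfrak c$ (in particular under Martin's Axiom) the weight $\mathfrak c$ in Theorem 1 is the least possible.

**Proof of (a).** First, $2^{\mathfrak c}$ is separable. Let $\nu_k\to\lambda_{\mathfrak c}$ be finitely supported measures converging to the product measure on $2^{\mathfrak c}$, by Lemma 3. A nonempty clopen $W$ has $\lambda_{\mathfrak c}(W)>0$, so $\nu_k(W)>0$ for large $k$, and $W$ meets $\operatorname{supp}\nu_k$. So the countable set $\bigcup_k\operatorname{supp}\nu_k$ is dense. For a leaf $t$, $K_t$ is by Step 1 of Proposition 1 a continuous image of $X\times2^{\mathfrak S}\cong2^{\mathfrak c}$, hence separable. As $L$ is countable, $K(L)$ is separable. Now let $t$ be a non-leaf and $z\in K_t$.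 By Step 2 of Proposition 1 with $\mu=\delta_z$, $f(\varphi_n(z))\to f(z)$ for all $f\in C(K)$, that is, $\varphi_n(z)\to z$, with $\varphi_n(z)\in K_{t^\frown n}$. By induction on rank, every $K_t$ lies in the closure of $K(L)$. So $K(L)$ is dense and $K$ is separable. $\square$

**Proof of (b).** Suppose that $\gamma\le\alpha$ is countable and $S_\gamma(K)=\bigcup_{\beta<\gamma}S_\beta(K)$. Then $\gamma\ge1$, because $S_0(K)\ne\emptyset$. The limit of a sequence from $S_\gamma(K)$ is the limit of a sequence from $\bigcup_{\beta<\gamma}S_\beta(K)$, so it is in $S_\gamma(K)$. By induction, $S_\delta(K)=S_\gamma(K)$ for all $\gamma\le\delta\le\omega_1$. If $\gamma=\alpha$, the assumption contradicts the condition of the problem. If $\gamma<\alpha<\omega_1$, then $S_\alpha(K)=S_\gamma(K)$, so $S_\alpha(K)\setminus\bigcup_{\beta<\alpha}S_\beta(K)=\emptyset$, a contradiction. If $\alpha=\omega_1$, then $S_\gamma(K)=S_{\omega_1}(K)$, which contradicts the reading for $\omega_1$. $\square$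

**Proof of (c).** Let $Y=[0,1]^{\mathfrak c}$; it has weight $\mathfrak c$ and contains a copy of every compact space of weight $\le\mathfrak c$. Binary expansions in each coordinate give a continuous surjection $g:2^{\mathfrak c}\cong2^{\mathfrak c\times\omega}\to Y$. Let $\mu\in P(Y)$. The functional $f\circ g\mapsto\mu(f)$ on the subspace $\{f\circ g:f\in C(Y)\}$ of $C(2^{\mathfrak c})$ is well defined, of norm $1$, and takes $1$ to $1$. A Hahn–Banach extension of norm $1$ still takes $1$ to $1$, hence is positive, so it is some $\mu'\in P(2^{\mathfrak c})$ with $g(\mu')=\mu$. By Lemma 3 there are finitely supported $\nu_k\to\mu'$; then $g(\nu_k)\to\mu$. So $P(Y)=S_1(Y)$. Also $S_1(Y)\ne S_0(Y)$, since $Y$ carries measures that are not finitely supported, such as $\sum_n2^{-n-1}\delta_{y_n}$ with distinct $y_n$. This settles $\alpha=1$.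

For $\alpha\ge2$ take the disjoint sum $K\sqcup Y$ with $K$ from Theorem 1; it has weight $\mathfrak c$. Each measure on it is a convex combination of one in $P(K)=S_\alpha(K)$ and one in $P(Y)=S_1(Y)$, so by Lemma 1 $P(K\sqcup Y)=S_\alpha(K\sqcup Y)$. If $\mu\in P(K)\setminus S_\beta(K)$, then $\mu\notin S_\beta(K\sqcup Y)$ by Lemma 2. For countable $\alpha$ apply this to one $\mu\in P(K)\setminus\bigcup_{\beta<\alpha}S_\beta(K)$ and all $\beta<\alpha$; for $\alpha=\omega_1$ apply it to each $\beta<\omega_1$ with some $\mu\in P(K)\setminus S_\beta(K)$. $\square$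

**Proof of (d).** We first show, by induction on $\beta$, for an arbitrary compact $K$:
$$\text{each }\mu\in S_\beta(K)\text{ is in the weak}^*\text{ closure of a countable subset of }S_0(K). \tag{9}$$
For $\beta=0$ take $\{\mu\}$; if $\mu=\lim\mu_n$ and $\mu_n$ is in the closure of $\mathcal Q_n$, take $\bigcup_n\mathcal Q_n$.

Now let $P(K)=S_{\omega_1}(K)$ and $\mu\in P(K)$. Let $\mathcal Q\subseteq S_0(K)$ be countable with $\mu$ in its closure, and let $E$ be the countable union of the supports of its members. Then $\operatorname{supp}\mu\subseteq\overline E$: if $x\in\operatorname{supp}\mu\setminus\overline E$, choose a continuous $f:K\to[0,1]$ with $f(x)=1$ and $f=0$ on $\overline E$; then $\mu(f)>0$, but $\nu(f)=0$ for all $\nu\in\mathcal Q$, a contradiction. So $\operatorname{supp}\mu$ lies in a separable compact space. In a separable regular space the regular open sets form a base, and each is determined by its trace on a countable dense set; so the weight is at most $2^{\aleph_0}$, and the same holds for $\operatorname{supp}\mu$.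

If $\kappa\le\mathfrak c$, then $P(2^\kappa)=S_1(2^\kappa)$ by Lemma 3. If $\kappa>\mathfrak c$, the product measure on $2^\kappa$ has support $2^\kappa$, which has weight $\kappa>\mathfrak c$, because the $\kappa$ clopen sets $\{z:z(\gamma)=1\}$ are different. So $P(2^\kappa)\ne S_{\omega_1}(2^\kappa)$. $\square$

**Proof of (e).** Put $\kappa=\max(w(K),\omega)$, where $w(K)$ is the weight. The space $P(K)$ has weight at most $\kappa$: choose a base of $K$ of size at most $\kappa$ that is closed under finite unions, and for each pair of members with disjoint closures a continuous function to $[0,1]$ that is $0$ on one and $1$ on the other. The algebra over the rationals generated by these functions and $1$ has size at most $\kappa$ and is dense in $C(K)$ by Stone–Weierstrass, and the weak$^*$ topology on $P(K)$ is generated by the integrals of its members. As $w(K)<\mathfrak p$ and $\mathfrak p\ge\omega_1$, we have $\kappa<\mathfrak p$.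

Let $\mu\in S_{\omega_1}(K)$. By (9) there is a countable $\mathcal Q\subseteq S_0(K)$ with $\mu\in\overline{\mathcal Q}$. If $\mu\in\mathcal Q$, then $\mu\in S_0(K)\subseteq S_1(K)$. Otherwise let $(U_i)_{i<\kappa}$ be a neighborhood base of $\mu$ in $P(K)$. An intersection of finitely many sets $U_i\cap\mathcal Q$ is infinite: it is the trace on $\mathcal Q$ of a neighborhood of $\mu$, and if it were finite, a smaller neighborhood would miss $\mathcal Q$, since $P(K)$ is Hausdorff and $\mu\notin\mathcal Q$. In particular $\mathcal Q$ is countably infinite. Since $\kappa<\mathfrak p$, there is an infinite $\mathcal Q'\subseteq\mathcal Q$ with $\mathcal Q'\setminus U_i$ finite for all $i$. Enumerating $\mathcal Q'$ without repetition gives a sequence in $S_0(K)$ that converges to $\mu$. So $\mu\in S_1(K)$, and $S_{\omega_1}(K)=S_1(K)$.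

Consequently, if $w(K)<\mathfrak p$, then $S_1(K)=S_\alpha(K)$ for all $1\le\alpha\le\omega_1$, so $K$ does not satisfy the condition of the problem for any $\alpha\ge2$. Under $\mathfrak p=\mathfrak c$ this says that every example for $\alpha\ge2$ has weight at least $\mathfrak c$, and the spaces of Theorem 1 have weight exactly $\mathfrak c$. $\square$
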